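\title{Almost $r$-stable sets determine the chromatic number of the $r$-uniform Kneser hypergraph}

\begin{abstract}
A subset of $[n]=\{1,\dots,n\}$ is almost $s$-stable if any two of its elements differ by at least $s$. We prove that for $r\ge 2$, $k\ge 1$ and $n\ge rk$, the subhypergraph of the $r$-uniform Kneser hypergraph induced by the almost $r$-stable $k$-subsets of $[n]$ has chromatic number $\lceil (n-r(k-1))/(r-1)\rceil$, the same as the whole hypergraph. For $s\ge r$ we show that the almost $s$-stable subhypergraph has chromatic number $\lceil (n-s(k-1))/(r-1)\rceil$ when $r$ is a prime power, and also when $s$ is divisible by $r/q$ for a prime power $q>1$ dividing $r$. The proof encodes families of disjoint stable $k$-sets as multichains of length $k$ in a highly connected poset that does not depend on $k$.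
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $[n]=\{1,\dots,n\}$ and $r\ge 2$. The \emph{$r$-uniform Kneser hypergraph} $\mathrm{KG}^r(n,k)$ has as vertices the $k$-subsets of $[n]$, and as hyperedges the families $\{S_1,\dots,S_r\}$ of $r$ pairwise disjoint $k$-subsets. A coloring of the vertices of a hypergraph with colors from $[m]$ is \emph{proper} if no hyperedge is monochromatic, and the chromatic number $\chi$ is the least $m$ for which a proper coloring exists. The theorem of Alon, Frankl and Lov\'asz states that
\begin{equation}\label{eq:afl}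
\chi(\mathrm{KG}^r(n,k))=\Big\lceil\frac{n-r(k-1)}{r-1}\Big\rceil\qquad\text{for } n\ge rk .
\end{equation}

Which of the $k$-sets are needed to force this many colors? Call $S\subseteq[n]$ \emph{almost $s$-stable} if $|x-y|\ge s$ for all distinct $x,y\in S$; distances are measured along the path $1,2,\dots,n$. Let $\mathrm{KG}^r_s(n,k)$ be the subhypergraph of $\mathrm{KG}^r(n,k)$ induced by the almost $s$-stable $k$-subsets. For $s=1$ nothing is discarded, and as $s$ grows the vertex set shrinks, so the chromatic number can only decrease. Coloring a set by the location of its smallest element gives the following known upper bound.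

\begin{proposition}\label{prop:upper}
Let $r\ge2$, $s,k\ge1$ and $n\ge\max\{r,s\}\,k$. Then
\[
\chi(\mathrm{KG}^r_s(n,k))\le N:=\Big\lceil\frac{n-\max\{r,s\}(k-1)}{r-1}\Big\rceil .
\]
\end{proposition}

\begin{proof}
Give $S$ the color $\min\{\lceil \min S/(r-1)\rceil,N\}$. Disjoint sets have different minima, and only $r-1$ integers $x$ share a value of $\lceil x/(r-1)\rceil$. Hence no color $h<N$ contains $r$ pairwise disjoint sets. If $s\ge r$, an almost $s$-stable $k$-set has $\min S\le n-s(k-1)\le N(r-1)$, so the same argument applies to the color $N$. If $s\le r$, the sets of color $N$ lie in $\{(N-1)(r-1)+1,\dots,n\}$. Since $(N-1)(r-1)\ge n-r(k-1)-(r-1)=n-rk+1$, this interval has at most $rk-1$ elements and cannot contain $r$ pairwise disjoint $k$-sets.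
\end{proof}

For $s\le r$ the bound is the right side of \eqref{eq:afl}. For $s>r$ and $k\ge2$ it is strictly smaller whenever $r-1$ divides $n-s(k-1)$. So $s=r$ is the largest stability for which the chromatic number can survive for all $n$, and the problem posed in \cite{Chen} is whether it does.

\medskip\noindent\textbf{Conjecture.} \emph{If $k\ge2$, $r\ge2$ and $n\ge rk$, then}
\[
\chi(\mathrm{KG}^r_r(n,k))=\Big\lceil\frac{n-r(k-1)}{r-1}\Big\rceil=\chi(\mathrm{KG}^r(n,k)).
\]

For example, let $r=k=2$ and $n=5$. Six of the ten pairs are almost $2$-stable, and five of them form the cycle $13,24,35,14,25$ in which consecutive pairs are disjoint. This odd cycle forces the predicted three colors.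

Lower bounds are handled more easily without the ceiling. For integers $r,s\ge2$ let $\mathbf P(r,s)$ be the statement:
\begin{quote}
for all $k,m\ge1$ and all $n\ge s(k-1)+(r-1)m+1$, every coloring of the almost $s$-stable $k$-subsets of $[n]$ with $m$ colors has $r$ pairwise disjoint sets of the same color.
\end{quote}
For $k=1$ this is the pigeonhole principle. For $m=1$ it asks for $r$ pairwise disjoint almost $s$-stable $k$-sets in $[s(k-1)+r]$. If $s\ge r$, the progressions $\{x,x+s,\dots,x+s(k-1)\}$ with $1\le x\le r$ are such sets. If $s<r$ and $k\ge2$, then $s(k-1)+r<rk$ and there is no room. So $\mathbf P(r,s)$ can hold only for $s\ge r$, and then it determines the chromatic number.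

\begin{lemma}\label{lem:chi}
Let $s\ge r\ge2$ and assume $\mathbf P(r,s)$. Then $\chi(\mathrm{KG}^r_s(n,k))=\lceil\frac{n-s(k-1)}{r-1}\rceil$ for all $k\ge1$ and $n\ge sk$.
\end{lemma}

\begin{proof}
Put $m=\lfloor\frac{n-1-s(k-1)}{r-1}\rfloor$. Then $m\ge1$ because $n-1-s(k-1)\ge s-1\ge r-1$, and $n\ge s(k-1)+(r-1)m+1$. By $\mathbf P(r,s)$ there is no proper $m$-coloring, so $\chi\ge m+1=\lceil\frac{n-s(k-1)}{r-1}\rceil$. Proposition~\ref{prop:upper} gives the reverse inequality.
\end{proof}

Our first theorem proves the conjecture.

\begin{theorem}\label{thm:A}
$\mathbf P(r,r)$ holds for every $r\ge2$. Hence for $k\ge1$, $r\ge2$ and $n\ge rk$,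
\[
\chi(\mathrm{KG}^r_r(n,k))=\Big\lceil\frac{n-r(k-1)}{r-1}\Big\rceil=\chi(\mathrm{KG}^r(n,k)).
\]
\end{theorem}

\begin{theorem}\label{thm:B}
Let $k\ge2$, $r\ge2$, $s\ge2$ and $n\ge\max\{r,s\}\,k$. Then
\[
\chi(\mathrm{KG}^r_s(n,k))=\Big\lceil\frac{n-\max\{r,s\}(k-1)}{r-1}\Big\rceil
\]
in each of the following cases:
\begin{itemize}
\item[(a)] $s\le r$;
\item[(b)] $r$ is a prime power and $s\ge r$ is arbitrary;
\item[(c)] $s\ge r$ and $s$ is divisible by $r/q$ for some prime power $q>1$ dividing $r$ (for example, when $r$ divides $s$).
\end{itemize}
\end{theorem}

For $r$ not a prime power and $s>r$ not of the form in (c), such as $(r,s)=(6,7)$, we make no claim about the value of $\chi$.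

Section~\ref{sec:maps} reduces $\mathbf P(r,s)$ for prime powers $r$ to the construction of a highly connected space with an equivariant map to a poset of words (Proposition~\ref{prop:key}). Section~\ref{sec:idea} introduces that space and works out the case $r=s=2$ by hand; Sections~\ref{sec:conn}--\ref{sec:carriers} treat the general case. Section~\ref{sec:composite} passes to composite $r$.

\section{From colorings to equivariant maps}\label{sec:maps}

\subsection{Topological tools}

All posets and simplicial complexes are finite. The \emph{order complex} $\Delta(P)$ of a poset $P$ has the elements of $P$ as vertices and the chains as simplices. We write $|P|$ for its geometric realization, and topological statements about $P$ refer to $|P|$. An order-preserving map $P\to P'$ induces a continuous map $|P|\to|P'|$. For $c\ge -1$, a space is \emph{$c$-connected} if it is nonempty and every continuous map from a sphere $S^j$ with $0\le j\le c$ extends to the ball $B^{j+1}$; for $c\le-2$ the condition is empty. This property is a homotopy invariant, and contractible spaces have it for every $c$.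

Let $G$ be a finite group. A \emph{$G$-map} between $G$-spaces is a continuous map $f$ with $f(gx)=gf(x)$. An action is \emph{free} if $gx\ne x$ for all $x$ and all $g\ne1$, and \emph{fixed-point free} if no $x$ is fixed by all of $G$. If $G$ acts simplicially on a complex $K$ and $g$ fixes a point $x\in|K|$, then $g$ maps the \emph{support} of $x$, the smallest simplex containing $x$, onto itself. We use four standard facts.
\begin{itemize}
\item[(T1)] If $f,f':P\to P'$ are order preserving and $f(x)\le f'(x)$ for all $x$, the induced maps are homotopic. Consequently, if $h:P\to P$ is order preserving, $h\circ h=h$, and $h\ge\mathrm{id}$, or $h\le\mathrm{id}$, or $\mathrm{id}\le f\ge h$ for some order-preserving $f$, then $P\simeq h(P)$. A poset with a maximum is contractible.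
\item[(T2)] If $K=K_1\cup K_2$ is a union of subcomplexes, $K_1$ and $K_2$ are $c$-connected and $K_1\cap K_2$ is $(c-1)$-connected, then $K$ is $c$-connected. (This follows from the theorems of van Kampen, Mayer--Vietoris and Hurewicz.)
\item[(T3)] (Dold's theorem) If $G$ is nontrivial, there is no $G$-map from a $c$-connected $G$-space to a simplicial complex of dimension at most $c$ on whose realization $G$ acts freely.
\item[(T4)] (Volovikov's lemma \cite{Volovikov}) Let $p$ be prime, $G=(\mathbb Z_p)^a$, and let $X,Y$ be fixed-point-free $G$-spaces such that $\tilde H^i(X;\mathbb F_p)=0$ for $i\le\ell$ and $Y$ is a finite-dimensional $\mathbb F_p$-cohomology $\ell$-sphere. Then there is no $G$-map $X\to Y$.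
\end{itemize}
Fact (T4) is not needed for Theorem~\ref{thm:A}. The next lemma extends (T2) to several pieces. It also follows from the nerve theorem \cite[Theorem~10.6]{Bjorner}.

\begin{lemma}\label{lem:cover}
Let $K=K_1\cup\dots\cup K_q$ be a union of subcomplexes such that, for $1\le t\le q$, the intersection of any $t$ of the $K_i$ is $(c-t+1)$-connected. Then $K$ is $c$-connected.
\end{lemma}

\begin{proof}
Induction on $q$, for all $c$ at once; for $q=1$ this is the hypothesis. Let $K'=K_1\cup\dots\cup K_{q-1}$. It is $c$-connected by induction, and $K_q$ is $c$-connected. The complex $K'\cap K_q$ is the union of the $q-1$ complexes $K_i\cap K_q$, and any $t$ of these intersect in a $((c-1)-t+1)$-connected complex. By induction $K'\cap K_q$ is $(c-1)$-connected, and (T2) applies.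
\end{proof}

We apply (T2) and Lemma~\ref{lem:cover} to posets as follows. A subset $P'\subseteq P$ is a \emph{down-set} if $y\le x\in P'$ implies $y\in P'$. If $P$ is a union of down-sets $P_1,\dots,P_q$, then each chain lies in the $P_i$ that contains its maximum, so $\Delta(P)=\bigcup_i\Delta(P_i)$. Also $\bigcap_{i\in I}\Delta(P_i)=\Delta(\bigcap_{i\in I}P_i)$.

\subsection{Words and the color complex}

From here to the end of Section~\ref{sec:carriers} we fix
\[
s\ge r\ge2,\qquad k,m\ge1,\qquad M=(r-1)m,\qquad n=s(k-1)+M+1,
\]
and a group $G$ of order $r$. Let $V$ be the set of almost $s$-stable $k$-subsets of $[n]$, called \emph{stable sets} for short. The elements of $G$ serve as \emph{labels} for the $r$ disjoint sets that we seek, and $G$ permutes the labels by left multiplication.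

A \emph{letter} is a pair $(x,i)\in[n]\times G$, with \emph{position} $x$ and \emph{label} $i$. A \emph{word} is a set $w$ of letters with pairwise different positions. The sets $w_i=\{x:(x,i)\in w\}$, $i\in G$, are pairwise disjoint. Let $\mathcal L$ be the poset, ordered by inclusion, of all words $w$ such that some $w_i$ contains a stable set. The group acts on $\mathcal L$ by $g(x,i)=(x,gi)$.

Let $\Sigma$ be the simplicial complex on the vertex set $[m]\times G$ whose faces are the sets $F$ with $F_h:=\{i:(h,i)\in F\}\neq G$ for every $h\in[m]$; let $g(h,i)=(h,gi)$. A face of $\Sigma$ is a union of proper subsets of the $m$ sets $\{h\}\times G$, so $\Sigma$ is the join of $m$ copies of the boundary of an $(r-1)$-simplex. Each copy is a sphere $S^{r-2}$, and $S^a*S^b\cong S^{a+b+1}$. Hence $\dim\Sigma=M-1$ and $|\Sigma|\cong S^{M-1}$.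

\begin{lemma}\label{lem:sigma}
The action of $G$ on $|\Sigma|$ is fixed-point free. If $r$ is prime, it is free.
\end{lemma}

\begin{proof}
If a point is fixed by all of $G$, its support $F$ is a nonempty $G$-invariant face. Each $F_h$ is then invariant under left multiplication, so $F_h\in\{\emptyset,G\}$, so $F_h=\emptyset$ for all $h$; this contradicts $F\ne\emptyset$. If $r$ is prime, every $g\neq1$ generates $G$, so a point fixed by $g$ is fixed by $G$.
\end{proof}

If $r$ is composite, $G$ has a subgroup $H$ with $1\neq H\neq G$, and $H$ fixes the barycenter of the face $\{h\}\times H$. The action is then not free and (T3) does not apply. This is the only place where the arithmetic of $r$ enters.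

\begin{lemma}\label{lem:psi}
A proper coloring $c:V\to[m]$ of $\mathrm{KG}^r_s(n,k)$ yields a $G$-map $|\mathcal L|\to|\Sigma|$.
\end{lemma}

\begin{proof}
For $w\in\mathcal L$ let $\Psi(w)=\{(c(S),i): S\in V,\ S\subseteq w_i\}$, the record of which colors occur inside which label. It is nonempty by the definition of $\mathcal L$, it grows with $w$, and $\Psi(gw)=g\Psi(w)$ because $(gw)_{gi}=w_i$. If $(h,i)\in\Psi(w)$ for all $i\in G$, there are stable sets $S_i\subseteq w_i$ of color $h$; they are pairwise disjoint and form a monochromatic hyperedge. So $\Psi(w)$ is a face of $\Sigma$, and $\Psi$ is an equivariant order-preserving map to the poset of nonempty faces of $\Sigma$. The order complex of that poset is the barycentric subdivision of $\Sigma$, whose realization is $G$-homeomorphic to $|\Sigma|$.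
\end{proof}

It remains to find an $(M-1)$-connected $G$-space that maps to $|\mathcal L|$. For $k=1$ the space $|\mathcal L|$ itself will do: $n=M+1$, every nonempty word lies in $\mathcal L$, and these words are the faces of the join of $M+1$ copies of the discrete set $G$, a wedge of $M$-spheres. For $k\ge2$ the condition that some $w_i$ contain a stable set couples distant positions, and we do not compute the connectivity of $\mathcal L$. We map a simpler poset to it.

\begin{proposition}\label{prop:key}
There is a poset $\mathcal Q$ with an action of $G$ such that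
\begin{itemize}
\item[(a)] $G$ acts freely on $|\mathcal Q|$;
\item[(b)] $\mathcal Q$ is $(M-1)$-connected;
\item[(c)] there is a $G$-map $|\mathcal Q|\to|\mathcal L|$.
\end{itemize}
\end{proposition}

The proof occupies Sections~\ref{sec:idea}--\ref{sec:carriers}. We first draw the consequence.

\begin{theorem}\label{thm:primepower}
$\mathbf P(r,s)$ holds whenever $r$ is a prime power and $s\ge r$.
\end{theorem}

\begin{proof}
A coloring of the almost $s$-stable $k$-subsets of a larger interval restricts to those of $[s(k-1)+(r-1)m+1]$, so we may assume $n=s(k-1)+M+1$. Let $r=p^a$ with $p$ prime and $G=(\mathbb Z_p)^a$. If some $m$-coloring had no $r$ pairwise disjoint sets of one color, Proposition~\ref{prop:key}(c) and Lemma~\ref{lem:psi} would give a $G$-map $|\mathcal Q|\to|\Sigma|$.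

If $a=1$, the source is $(M-1)$-connected and the target is free of dimension $M-1$ by Lemma~\ref{lem:sigma}. This contradicts (T3).

For general $a$, both spaces are fixed-point free by Proposition~\ref{prop:key}(a) and Lemma~\ref{lem:sigma}, and $|\Sigma|\cong S^{M-1}$. Since $|\mathcal Q|$ is $(M-1)$-connected, its reduced integral homology vanishes in degrees at most $M-1$ by the Hurewicz theorem, and then $\tilde H^i(|\mathcal Q|;\mathbb F_p)=0$ for $i\le M-1$ by the universal coefficient theorem. This contradicts (T4) with $\ell=M-1$.
\end{proof}

\section{Offsets, and the case $r=s=2$}\label{sec:idea}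

Write a $k$-set as $x_1<\dots<x_k$ and define its \emph{offsets} $v_j$ by $x_j=s(j-1)+1+v_j$. The set is an almost $s$-stable subset of $[n]$ exactly when
\[
0\le v_1\le v_2\le\dots\le v_k\le M .
\]
So a stable set is a weakly increasing sequence, or \emph{multichain}, of length $k$ in the chain $\{0,\dots,M\}$, which does not depend on $k$. To describe several labeled stable sets at once, record for each $j$ a function $A^j$ on $G$, where $A^j(i)$ is the offset of the $j$-th element of the set with label $i$, or $\infty$ if the label is absent. A pointwise multichain $A=(A^1\le\dots\le A^k)$ of such functions spells the set of letters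
\[
W(A)=\{(s(j-1)+1+A^j(i),\,i): j\in[k],\ A^j(i)<\infty\};
\]
the letters that come from $A^j$ form \emph{block} $j$. Two conditions make $W(A)$ a word. Letters of the same block have different positions if the finite values of each $A^j$ are distinct. Letters of different blocks can still collide: for $r=s=k=2$ and $G=\{+,-\}$, if $A^1=A^2$ takes the values $0$ at $+$ and $2$ at $-$, then block $1$ has a $-$ at position $3$ and block $2$ has a $+$ there. We shall see in Lemma~\ref{lem:separate} that this cannot happen if the finite values of each $A^j$ differ by less than $s$. These two conditions define $\mathcal Q$.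

\begin{definition}\label{def:Q}
Let $\mathcal Q$ be the set of functions $a:G\to\{0,1,\dots,M\}\cup\{\infty\}$, not identically $\infty$, whose finite values are pairwise distinct and pairwise differ by at most $s-1$. Order $\mathcal Q$ pointwise, with $\infty$ as the largest value, and let $(ga)(i)=a(g^{-1}i)$.
\end{definition}

The action preserves the order and satisfies $(ga)(gi)=a(i)$, which matches the action on letters.

\begin{proof}[Proof of Proposition~\ref{prop:key}(a)]
Let $g\ne1$. If $ga=a$, a finite value $a(i)$ is also taken at $g^{-1}i\neq i$, which is excluded; so $g$ fixes no element of $\mathcal Q$. If $g$ fixed a point of $|\mathcal Q|$, it would map a nonempty chain onto itself, preserving the order, and so fix its minimum.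
\end{proof}

Now let $r=s=2$, so that $M=m$ and $G=\{+,-\}$ acts by exchanging the two labels. Write $a\in\mathcal Q$ as the string $a(+)a(-)$.

\subsection*{Connectivity} The poset $\mathcal Q$ is the union of the down-sets $\mathcal Q_+=\{a:a(+)<\infty\}$ and $\mathcal Q_-=\{a:a(-)<\infty\}$. Replacing $a(-)$ by $\infty$ retracts $\mathcal Q_+$ upward onto the chain $0\infty<1\infty<\dots<M\infty$, so $\mathcal Q_+$ is contractible by (T1), and so is $\mathcal Q_-$ by symmetry. The intersection consists of $M$ levels: level $v$, for $0\le v\le M-1$, holds the two incomparable functions with values $v$ and $v+1$. Values on level $v$ are at most $v+1$ and values on level $v+1$ are at least $v+1$, so each element of a level lies below each element of the next. A chain picks at most one element per level, so $\Delta(\mathcal Q_+\cap\mathcal Q_-)$ is the join of $M$ two-point sets, a sphere $S^{M-1}$. It is $(M-2)$-connected, and (T2) shows that $\mathcal Q$ is $(M-1)$-connected. The picture is an $M$-sphere with hemispheres $\mathcal Q_+$ and $\mathcal Q_-$. It also shows why the value $\infty$ is needed: the functions with finite values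 only form the equator $S^{M-1}$, which is not $(M-1)$-connected.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25] (-2,-1)--(-3.3,0)--(-2,1)--cycle;
\fill[gray!25] (2,1)--(3.3,0)--(2,-1)--cycle;
\draw (-2,-1)--(-3.3,0)--(-2,1);
\draw (2,1)--(3.3,0)--(2,-1)--cycle;
\draw (-2,-1)--(2,-1);
\draw[very thick] (-2,-1)--(-2,1)--(2,1);
\foreach \p in {(-2,-1),(-3.3,0),(-2,1),(2,1),(3.3,0),(2,-1)} \fill \p circle (2pt);
\foreach \p in {(-2,0),(0,1)} \draw[fill=white] \p circle (2pt);
\node[below] at (-2,-1) {$01$};
\node[left] at (-3.3,0) {$0\infty$};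
\node[above] at (-2,1) {$1\infty$};
\node[above] at (2,1) {$10$};
\node[right] at (3.3,0) {$\infty0$};
\node[below] at (2,-1) {$\infty1$};
\node[right] at (-2,0) {$(01,1\infty)$};
\node[below] at (0,1) {$(10,1\infty)$};
\end{tikzpicture}
\caption{The order complex of $\mathcal Q$ for $r=s=2$ and $M=1$: two triangles joined by two edges. A vertex is a function $a$ on $\{+,-\}$ written as $a(+)a(-)$, and exchanging the labels acts as the central symmetry. The thick path joins $01$ to its image $10$; for $k=2$ the midpoint of an edge $a<b$ corresponds to the multichain $(a,b)$.}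
\label{fig:Q}
\end{figure}

\subsection*{The map to words} Let $k=2$ and $M=1$, so $n=4$ and the stable sets are $13,14,24$. The coloring statement is trivial here, but the construction of the map $|\mathcal Q|\to|\mathcal L|$ is fully visible. Figure~\ref{fig:Q} shows $|\mathcal Q|$. Cut each edge $a<b$ at its midpoint, and attach the multichains $(a,a)$, $(a,b)$, $(b,b)$ to the lower end, the midpoint and the upper end. A multichain $(A^1,A^2)$ puts the label $i$ at the positions $1+A^1(i)$ and $3+A^2(i)$. Along the path $01<1\infty>10$ we read five words, with a dot for an empty position: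
\[
\begin{array}{ccccc}
(01,01)&(01,1\infty)&(1\infty,1\infty)&(10,1\infty)&(10,10)\\[2pt]
{+}{-}{+}{-}&{+}{-}{\cdot}{+}&{\cdot}{+}{\cdot}{+}&{-}{+}{\cdot}{+}&{-}{+}{-}{+}
\end{array}
\]
The last three words form a chain, so the last two half-edges map to edges of $\Delta(\mathcal L)$. The first two steps show the difficulty. The first and second words disagree at position $4$, the second and third at position $2$, so neighboring words need not have a common upper bound. They can still be joined inside $\mathcal L$, using only letters of the two words concerned:
\[
{+}{-}{+}{-}\ \supset\ {+}{-}{+}{\cdot}\ \subset\ {+}{-}{+}{+}\ \supset\ {+}{-}{\cdot}{+},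
\qquad
{+}{-}{\cdot}{+}\ \supset\ {+}{\cdot}{\cdot}{+}\ \subset\ {+}{+}{\cdot}{+}\ \supset\ {\cdot}{+}{\cdot}{+}.
\]
In both steps the last entry of the larger multichain is $1\infty$. The label $-$ has value $\infty$ there, and we allow ourselves to drop its letters. The label $+$ is finite in every entry, and each word on the paths keeps a letter $+$ from block $1$ and a letter $+$ from block $2$; this keeps the word in $\mathcal L$. The result is a path in $|\mathcal L|$ from ${+}{-}{+}{-}$ to its image ${-}{+}{-}{+}$.

The general proof has the same three parts. Section~\ref{sec:conn} shows that $\mathcal Q$ is $(M-1)$-connected. Section~\ref{sec:multichains} maps $|\mathcal Q|$ to a complex $E$ whose vertices are the multichains of length $k$. Section~\ref{sec:carriers} assigns to each simplex of $E$ a contractible poset of admissible words and extends the map cell by cell.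

\section{Connectivity of $\mathcal Q$}\label{sec:conn}

As for $r=2$, we cover $\mathcal Q$ by the down-sets where a given label is finite. Their intersections retract onto posets of finite-valued functions bounded by $M$. Such a poset has no maximum, because the constant function $M$ is not injective. We therefore split it by lowering the bound in one coordinate, and this forces us to allow arbitrary upper bounds.

Let $I$ be a set with $1\le|I|=q\le s$. For $u\in\mathbb Z^I$ let $D(u)$ be the poset, ordered pointwise, of all $b\in\mathbb Z^I$ with $0\le b\le u$ whose entries are pairwise distinct and pairwise differ by at most $s-1$. Let $u_{(1)}\le\dots\le u_{(q)}$ be the sorted entries of $u$, and put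
\[
\rho(u)=\min_{1\le j\le q}\big(u_{(j)}-(j-1)\big).
\]
The number $\rho(u)$ measures the room below $u$: $D(u)\neq\emptyset$ if and only if $\rho(u)\ge0$. Indeed, if $b\in D(u)$, then $b$ has $j$ distinct nonnegative entries at the $j$ smallest entries of $u$, so $u_{(j)}\ge j-1$. Conversely, if $\rho(u)\ge0$, place the value $j-1$ at the $j$-th smallest entry; the spread is $q-1\le s-1$. Each further unit of room adds one degree of connectivity.

\begin{lemma}\label{lem:D}
$D(u)$ is $(\rho(u)-1)$-connected.
\end{lemma}

\begin{proof}
If $u$ has a negative entry, then $\rho(u)-1\le u_{(1)}-1\le-2$ and there is nothing to prove. We use induction on $\sum_i u_i$ over $u\ge0$.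

\emph{Truncation.} The bound $u$ may itself have large spread, so we first replace it by $v$ with $v_i=\min\{u_i,\,u_{(1)}+s-1\}$. Then $0\le v\le u$. If $u_l=u_{(1)}$ and $b\in D(u)$, then $b_i\le b_l+s-1\le u_{(1)}+s-1$ for all $i$; hence $D(u)=D(v)$. Truncation preserves the sorted order, and $j\le q\le s$ gives
\[
v_{(j)}-(j-1)=\min\{u_{(j)}-(j-1),\ u_{(1)}+s-j\}\ge\min\{\rho(u),u_{(1)}\}=\rho(u).
\]
So $\rho(v)\ge\rho(u)$, and it suffices to show that $D(v)$ is $(\rho(v)-1)$-connected. All entries of $v$ lie between $u_{(1)}$ and $u_{(1)}+s-1$. If they are distinct, $v$ is the maximum of $D(v)$, and $D(v)$ is contractible.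

\emph{Splitting a tie.} Otherwise $v_i=v_l=x$ for some $i\ne l$. Let $e_i,e_l$ be the unit vectors. Each $b\in D(v)$ has $b_i\ne b_l$, so $b_i<x$ or $b_l<x$. Thus $D(v)$ is the union of the down-sets $D(v-e_i)$ and $D(v-e_l)$, whose intersection is $D(v-e_i-e_l)$. Each of the three bounds has a negative entry or a smaller sum than $u$, so the lemma holds for them.

Let $j_0<j_1$ be the first and last sorted positions of the value $x$ in $v$. The sorted vector of $v-e_i$ differs from that of $v$ only at position $j_0$, where the entry becomes $x-1$, and
\[
(x-1)-(j_0-1)=x-j_0\ge x-(j_1-1)=v_{(j_1)}-(j_1-1)\ge\rho(v).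
\]
Hence $\rho(v-e_i)\ge\rho(v)$. The vector $v-e_l$ has the same sorted entries, so $\rho(v-e_l)\ge\rho(v)$. Every entry of $v-e_i-e_l$ is at least the corresponding entry of $v$ minus $1$, so the same holds for the sorted entries, and $\rho(v-e_i-e_l)\ge\rho(v)-1$. Thus the two down-sets are $(\rho(v)-1)$-connected and their intersection is $(\rho(v)-2)$-connected. By (T2), $D(v)$ is $(\rho(v)-1)$-connected.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}(b)]
For $i\in G$ let $\mathcal Q_i=\{a\in\mathcal Q:a(i)<\infty\}$. These are down-sets, and they cover $\mathcal Q$ because no $a$ is identically $\infty$. Let $I\subseteq G$ have $t\ge1$ elements and $\mathcal Q_I=\bigcap_{i\in I}\mathcal Q_i$. Replacing all values outside $I$ by $\infty$ defines an order-preserving map $h:\mathcal Q_I\to\mathcal Q_I$ with $h\ge\mathrm{id}$ and $h\circ h=h$. Its image consists of the functions that are finite exactly on $I$, and is isomorphic to $D(u)$ with $u=(M,\dots,M)\in\mathbb Z^I$. Here $t\le r\le s$ and $\rho(u)=M-t+1$. By (T1) and Lemma~\ref{lem:D}, $\mathcal Q_I$ is $(M-t)$-connected. Lemma~\ref{lem:cover} applies with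 $c=M-1$.
\end{proof}

This is where $s\ge r$ is used. If $s<r$, then $r$ distinct integers cannot pairwise differ by at most $s-1$, so $\mathcal Q_G$ is empty, whereas the proof needs it to be $(M-r)$-connected with $M-r\ge-1$.

\section{Interleaved multichains}\label{sec:multichains}

We need a complex $E$ whose vertices are the multichains $A=(A^1\le\dots\le A^k)$ in $\mathcal Q$. Its simplices should be small enough that letters taken from different vertices still spell stable sets, which requires $A^j\le B^{j+1}$ for neighbors $A,B$, and numerous enough to receive a map from $|\mathcal Q|$. Write $A\preceq B$ if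
\[
A^1\le B^1\le A^2\le B^2\le\dots\le A^k\le B^k .
\]
Let $E$ be the complex whose simplices are the sets $\sigma$ of multichains such that $A\preceq B$ or $B\preceq A$ for any two distinct $A,B\in\sigma$. Since $A\preceq B$ implies $A^j\le B^j$ for all $j$, a simplex is a chain in the componentwise order. Moreover,
\begin{equation}\label{eq:inter}
A^j\le B^{j'}\qquad\text{for all }A,B\in\sigma\text{ and all }j<j' .
\end{equation}
Indeed, if $A=B$ or $A\preceq B$, then $A^j\le B^j\le B^{j'}$; if $B\preceq A$, then $A^j\le B^{j+1}\le B^{j'}$.

The group $G$ acts on $E$ entrywise, and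
\begin{equation}\label{eq:free}
g\sigma\ne\sigma\qquad\text{for every } g\ne1 \text{ and every nonempty simplex }\sigma,
\end{equation}
for otherwise $g$ would fix the componentwise minimum $A$ of $\sigma$, and hence $A^1\in\mathcal Q$.

\begin{lemma}\label{lem:lambda}
There is a $G$-map $\lambda:|\mathcal Q|\to|E|$.
\end{lemma}

\begin{proof}
The idea is to read a point of $|\mathcal Q|$ as an increasing step function and to sample it at $k$ equally spaced arguments. Let $x$ have barycentric coordinates $x_0,\dots,x_l$ on a chain $c_0<\dots<c_l$. Put $X_\alpha=x_0+\dots+x_\alpha$ and $X_{-1}=0$. Let $\varphi_x:[0,1)\to\mathcal Q$ equal $c_\alpha$ on $[X_{\alpha-1},X_\alpha)$. A vertex of weight zero contributes an empty interval, so $\varphi_x$ depends only on $x$. For $t\in[0,1)$ put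
\[
A_x(t)=\Big(\varphi_x\Big(\frac{t+j-1}{k}\Big)\Big)_{j=1}^{k}.
\]
For $t\le t'$ in $[0,1)$ we have $\frac{t+j-1}k\le\frac{t'+j-1}k\le\frac{t+j}k$. As $\varphi_x$ is weakly increasing, each $A_x(t)$ is a multichain and $A_x(t)\preceq A_x(t')$. So the finitely many values of $A_x$ form a simplex of $E$. Let $\lambda(x)$ be the point of this simplex that gives $A$ the weight equal to the length of $\{t:A_x(t)=A\}$.

For $A=(c_{\alpha_1},\dots,c_{\alpha_k})$ this set is the intersection of $[0,1)$ with the intervals $[kX_{\alpha_j-1}-j+1,\ kX_{\alpha_j}-j+1)$, $j\in[k]$. Its length is the minimum of the right endpoints minus the maximum of the left endpoints, or $0$ if that is negative, which is continuous in $x_0,\dots,x_l$. So $\lambda$ is continuous on each closed simplex, hence on $|\mathcal Q|$. Finally $\varphi_{gx}=g\varphi_x$, so $\lambda(gx)=g\lambda(x)$.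
\end{proof}

For $k=2$ and a point $x$ of an edge $a<b$ with weight $x_0\ge\frac12$ on $a$, we get $A_x(t)=(a,a)$ for $t<2x_0-1$ and $A_x(t)=(a,b)$ otherwise. So the half of the edge next to $a$ is stretched onto the edge of $E$ from $(a,a)$ to $(a,b)$, as in Figure~\ref{fig:Q}.

\section{Contractible carriers}\label{sec:carriers}

Let $\sigma$ be a nonempty simplex of $E$. Its available letters in block $j$ are
\[
\Lambda_j(\sigma)=\{(s(j-1)+1+A^j(i),\,i): A\in\sigma,\ i\in G,\ A^j(i)<\infty\}.
\]
All positions lie between $1$ and $s(k-1)+1+M=n$. Let $J(\sigma)$ be the set of labels $i$ with $A^j(i)<\infty$ for all $A\in\sigma$ and all $j$. If $T$ is the componentwise maximum of $\sigma$, then $A^j\le A^k\le T^k$ for all $A\in\sigma$ and $j$. So $J(\sigma)$ is the set where $T^k$ is finite, which is nonempty.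

\begin{definition}
The \emph{carrier} $C(\sigma)$ is the poset, ordered by inclusion, of all words $w\subseteq\bigcup_j\Lambda_j(\sigma)$ that contain, for every $i\in J(\sigma)$ and every $j\in[k]$, a letter of $\Lambda_j(\sigma)$ with label $i$.
\end{definition}

Membership in $\mathcal L$ needs only one label that appears in all blocks. We ask this of every label in $J(\sigma)$ because the stronger condition can be tested in each block separately, and so $C(\sigma)$ will decompose as a product.

\begin{lemma}\label{lem:carrier-basic}
$C(\sigma)\subseteq\mathcal L$. If $\sigma\subseteq\tau$, then $C(\sigma)\subseteq C(\tau)$. For $g\in G$ we have $gC(\sigma)=C(g\sigma)$.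
\end{lemma}

\begin{proof}
Let $w\in C(\sigma)$ and $i\in J(\sigma)$. For each $j$ choose a letter $(s(j-1)+1+v_j,\,i)\in w$ with $v_j=A^j(i)$ for some $A\in\sigma$ depending on $j$. By \eqref{eq:inter}, $v_1\le\dots\le v_k$, so the chosen positions form a stable set inside $w_i$. If $\sigma\subseteq\tau$, then $\Lambda_j(\sigma)\subseteq\Lambda_j(\tau)$ and $J(\tau)\subseteq J(\sigma)$: more letters are available and fewer labels are required. The last claim follows from $(ga)(gi)=a(i)$, which gives $\Lambda_j(g\sigma)=g\Lambda_j(\sigma)$ and $J(g\sigma)=gJ(\sigma)$.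
\end{proof}

The bound $s-1$ in Definition~\ref{def:Q} is used in the next lemma.

\begin{lemma}\label{lem:separate}
If $j<j'$, a letter of $\Lambda_j(\sigma)$ and a letter of $\Lambda_{j'}(\sigma)$ have different positions.
\end{lemma}

\begin{proof}
Suppose $s(j-1)+1+A^j(i)=s(j'-1)+1+B^{j'}(l)$ with $A,B\in\sigma$ and both values finite. Then $A^j(i)\ge B^{j'}(l)+s$. By \eqref{eq:inter}, $A^j(l)\le B^{j'}(l)<\infty$, so $A^j(i)-A^j(l)\ge s$. But this difference is $0$ if $i=l$, and at most $s-1$ if $i\neq l$, because $A^j\in\mathcal Q$.
\end{proof}

Collisions therefore occur only within a block, between letters that come from different vertices of $\sigma$. We isolate one block. Let $J$ be a finite set and $\mathcal B$ a nonempty finite chain, in the pointwise order, of injective maps $J\to\mathbb Z$. Let $P(J,\mathcal B)$ be the poset, ordered by inclusion, of all sets $w\subseteq\{(b(i),i):b\in\mathcal B,\ i\in J\}$ in which every value occurs in at most one pair and every label $i\in J$ occurs in at least one pair.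

\begin{example}
Let $J=\{+,-\}$ and write the values $0,1,2$ as positions. For $\mathcal B=\{01<12\}$ both labels compete for the value $1$, and $P(J,\mathcal B)$ is the path
\[
{+}{-}{\cdot}\ \subset\ {+}{-}{-}\ \supset\ {+}{\cdot}{-}\ \subset\ {+}{+}{-}\ \supset\ {\cdot}{+}{-}.
\]
The label $-$ moves first, to the value $2$ that no other label can take, and then $+$ is free to move. For the incomparable maps $01$ and $10$ the same recipe gives only the two isolated points ${+}{-}$ and ${-}{+}$, so the chain hypothesis is needed.
\end{example}

\begin{lemma}\label{lem:block}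
For every poset $R$ we have $R\times P(J,\mathcal B)\simeq R$, where the product is ordered componentwise.
\end{lemma}

\begin{proof}
Induction on $|J|$. For $J=\emptyset$ the poset $P(J,\mathcal B)$ is the single point $\emptyset$. Otherwise let $b^*$ be the maximum of $\mathcal B$, let $i^*\in J$ maximize $b^*$, and put $v^*=b^*(i^*)$. For $l\neq i^*$ and $b\in\mathcal B$ we have $b(l)\le b^*(l)<v^*$ by injectivity of $b^*$. So the value $v^*$ is available to the label $i^*$ only, and
\[
f(w)=w\cup\{(v^*,i^*)\},\qquad h(w)=\{(v,i)\in w:i\ne i^*\}\cup\{(v^*,i^*)\}
\]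
are order-preserving self-maps of $P(J,\mathcal B)$ with $w\subseteq f(w)\supseteq h(w)$ and $h\circ h=h$. Let $J'=J\setminus\{i^*\}$ and let $\mathcal B'$ be the chain of restrictions to $J'$. The image of $h$ consists of the sets $w'\cup\{(v^*,i^*)\}$ with $w'\in P(J',\mathcal B')$, so it is isomorphic to $P(J',\mathcal B')$. Applying (T1) to $\mathrm{id}_R\times f$ and $\mathrm{id}_R\times h$ gives $R\times P(J,\mathcal B)\simeq R\times P(J',\mathcal B')$, and the right side is homotopy equivalent to $R$ by induction.
\end{proof}

\begin{lemma}\label{lem:contractible}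
$C(\sigma)$ is contractible.
\end{lemma}

\begin{proof}
Let $J=J(\sigma)$. Deleting all letters with label outside $J$ is an order-preserving map $h:C(\sigma)\to C(\sigma)$ with $h\le\mathrm{id}$ and $h\circ h=h$. By (T1), $C(\sigma)\simeq C'$, the subposet of words all of whose labels lie in $J$. For $j\in[k]$ let $\mathcal B_j=\{A^j|_J:A\in\sigma\}$, a chain of injective maps $J\to\mathbb Z$. By Lemma~\ref{lem:separate}, a set of available letters with labels in $J$ is a word if and only if its part in each $\Lambda_j(\sigma)$ is a word, and the $\Lambda_j(\sigma)$ are pairwise disjoint. Hence $w\mapsto(w\cap\Lambda_j(\sigma))_j$, followed by subtracting $s(j-1)+1$ from the positions in block $j$, is an isomorphism $C'\cong\prod_{j=1}^kP(J,\mathcal B_j)$. Lemma~\ref{lem:block} removes the factors one at a time and leaves a point.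
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}(c)]
We construct a $G$-map $\mu:|E|\to|\mathcal L|$ with $\mu(|\sigma|)\subseteq|C(\sigma)|$ for every nonempty simplex $\sigma$, by induction on the dimension $d$ of $\sigma$. Suppose that $\mu$ is defined, with these properties, on the $(d-1)$-skeleton. Choose one $d$-simplex $\sigma$ in each $G$-orbit. Each proper face $\tau$ of $\sigma$ is mapped into $|C(\tau)|\subseteq|C(\sigma)|$ by Lemma~\ref{lem:carrier-basic}. So $\mu$ maps the boundary sphere of $|\sigma|$ into the contractible space $|C(\sigma)|$, and it extends to a map $|\sigma|\to|C(\sigma)|$; for $d=0$ this means choosing a point. Define $\mu(gx)=g\mu(x)$ for $x\in|\sigma|$. By \eqref{eq:free} the simplices $g\sigma$, $g\in G$, are distinct, so the definition is unambiguous in their interiors, and on their boundaries it agrees with the equivariant map already given. Also $\mu(|g\sigma|)\subseteq g|C(\sigma)|=|C(g\sigma)|$. The composite $\mu\circ\lambda$ is the required map.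
\end{proof}

This completes the proofs of Proposition~\ref{prop:key} and Theorem~\ref{thm:primepower}.

\section{Composite uniformity and the main theorems}\label{sec:composite}

To find $r_1r_2$ disjoint sets of one color, we look for $r_1$ disjoint large sets $T$, each containing $r_2$ disjoint $k$-sets of the same common color. Stability multiplies: if consecutive elements of $T$ are at least $r_1$ apart and we select elements whose ranks in $T$ are at least $s_2$ apart, the selected elements are at least $r_1s_2$ apart.

\begin{lemma}\label{lem:product}
$\mathbf P(r_1,r_1)$ and $\mathbf P(r_2,s_2)$ imply $\mathbf P(r_1r_2,\,r_1s_2)$.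
\end{lemma}

\begin{proof}
Let $n\ge r_1s_2(k-1)+(r_1r_2-1)m+1$, and let $c$ be an $m$-coloring of the almost $r_1s_2$-stable $k$-subsets of $[n]$. Put $t=s_2(k-1)+(r_2-1)m+1$. Let $T=\{\tau_1<\dots<\tau_t\}\subseteq[n]$ be almost $r_1$-stable. For an almost $s_2$-stable $k$-set $K\subseteq[t]$ put $\tau_K=\{\tau_\kappa:\kappa\in K\}$. For $\kappa<\kappa'$ in $K$ we have $\tau_{\kappa'}-\tau_\kappa\ge r_1(\kappa'-\kappa)\ge r_1s_2$, so $c(\tau_K)$ is defined. By $\mathbf P(r_2,s_2)$, applied to the coloring $K\mapsto c(\tau_K)$, the set $T$ contains $r_2$ pairwise disjoint $k$-sets of one $c$-color; let $c'(T)$ be such a color. Now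
\[
r_1(t-1)+(r_1-1)m+1=r_1s_2(k-1)+(r_1r_2-1)m+1\le n,
\]
so $\mathbf P(r_1,r_1)$ applies to the coloring $c'$ of the almost $r_1$-stable $t$-subsets of $[n]$. It gives $r_1$ pairwise disjoint sets $T$ of the same $c'$-color $h$. Together they contain $r_1r_2$ pairwise disjoint $k$-sets of $c$-color $h$.
\end{proof}

\begin{remark}
With $\mathbf P(r_1,s_1)$ as the outer hypothesis, the same argument handles almost $s_1s_2$-stable sets but needs $n\ge s_1s_2(k-1)+\big(s_1(r_2-1)+r_1-1\big)m+1$. The coefficient of $m$ equals $r_1r_2-1$ only if $s_1=r_1$. This is the source of the divisibility condition in Theorem~\ref{thm:B}(c).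
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We prove $\mathbf P(r,r)$ by induction on the number of prime factors of $r$. For $r$ prime it is the case $a=1$ of Theorem~\ref{thm:primepower}. Otherwise $r=r_1r_2$ with $r_1,r_2\ge2$, and Lemma~\ref{lem:product} with $s_2=r_2$ gives $\mathbf P(r,r)$. For $n\ge rk$, Lemma~\ref{lem:chi} gives the first equality, and \eqref{eq:afl} is the second.
\end{proof}

The appeal to \eqref{eq:afl} can be avoided: $\chi(\mathrm{KG}^r_r(n,k))\le\chi(\mathrm{KG}^r(n,k))$ because the first hypergraph is induced in the second, and Proposition~\ref{prop:upper} with $s=1$ bounds $\chi(\mathrm{KG}^r(n,k))$ by the same number from above.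

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a) For $s\le r$ every almost $r$-stable set is almost $s$-stable, so $\mathrm{KG}^r_r(n,k)$ is an induced subhypergraph of $\mathrm{KG}^r_s(n,k)$. Theorem~\ref{thm:A} gives the lower bound and Proposition~\ref{prop:upper} the upper bound.

In cases (b) and (c) we have $s\ge r$, and by Lemma~\ref{lem:chi} it suffices to prove $\mathbf P(r,s)$.

(b) This is Theorem~\ref{thm:primepower}.

(c) Write $r=r_1q$ and $s=r_1s_2$. From $s\ge r$ we get $s_2\ge q$. If $r_1=1$, we are in case (b). Otherwise $\mathbf P(r_1,r_1)$ holds by Theorem~\ref{thm:A} and $\mathbf P(q,s_2)$ holds by Theorem~\ref{thm:primepower}, so Lemma~\ref{lem:product} gives $\mathbf P(r,s)$. If $r$ divides $s$, then $r/q$ divides $s$ for every prime power $q>1$ dividing $r$.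
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bjorner}
Bj\"orner, \emph{Topological Methods}, Handbook of Combinatorics.

\bibitem{Chen}
Peng-An Chen, \emph{On the chromatic number of almost $s$-stable Kneser graphs}, arXiv:1711.06621 (2017).

\bibitem{Volovikov}
A.~Yu.~Volovikov, \emph{On a topological generalization of the Tverberg theorem}, Math. Notes 59 (1996).

\end{thebibliography}
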